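\title{Almost commuting symmetric integer matrices that are far in rank from commuting ones}

\begin{abstract}
We disprove a conjecture, posed in a paper of Thom, that two symmetric integer matrices whose commutator has small normalized rank are close in normalized rank, after tensoring with an identity matrix, to commuting symmetric integer matrices. For every $n\ge 3$ we construct symmetric $A,B\in M_n(\mathbb Z)$ with $\operatorname{rank}(AB-BA)=2$ such that every commuting symmetric integer pair differs from $(A\otimes 1_k,B\otimes 1_k)$ by total rank at least $(n-2)k/2$. Here $A$ is the adjacency matrix of a path and $B$ equals $(2+A^2)^{-1}$ up to rank $2$. The bound persists over the ring of integers of any totally real number field, and the constant $\frac12$ is sharp for these pairs.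
\end{abstract}

\section{Commuting up to small rank}\label{sec:intro}

Let $M_n(\mathbb Z)$ be the ring of $n\times n$ integer matrices, let $\operatorname{rank}$ be the rank over $\mathbb Q$ (equivalently, over $\mathbb C$), let $1_k$ be the $k\times k$ identity matrix, and let $\mathbb N=\{1,2,3,\dots\}$. We write $c+X$ for $c\cdot 1_n+X$ when $c$ is a scalar and $X$ is an $n\times n$ matrix. Throughout we use that
\[
\operatorname{rank}(X+Y)\le \operatorname{rank}X+\operatorname{rank}Y,\qquad \operatorname{rank}(XY)\le\min(\operatorname{rank}X,\operatorname{rank}Y),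
\]
and that multiplication by an invertible matrix does not change the rank. The Kronecker product $X\otimes 1_k\in M_{nk}(\mathbb Z)$ is, up to a permutation of the basis, the block diagonal matrix with $k$ copies of $X$. Hence $(X\otimes 1_k)(Y\otimes 1_k)=XY\otimes 1_k$ and $\operatorname{rank}(X\otimes 1_k)=k\operatorname{rank}X$.

The number $\operatorname{rank}(X-Y)/n$ is a distance on $n\times n$ matrices. It is small when $X$ and $Y$ agree on a subspace of small relative codimension, however large the entries of $X-Y$ are, and it does not change under $X\mapsto X\otimes 1_k$. A pair $(A,B)$ that is close to a commuting pair $(A',B')$ almost commutes, because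
\[
AB-BA=(A-A')B+A'(B-B')-(B-B')A-B'(A-A')
\]
has rank at most $2\operatorname{rank}(A-A')+2\operatorname{rank}(B-B')$. The following conjecture, posed in \cite{Thom}, is the converse for symmetric integer matrices.

\begin{quote}
\textbf{Conjecture.} For every $\varepsilon>0$ there is $\delta>0$ with the following property. If $A,B\in M_n(\mathbb Z)$ are symmetric and $\operatorname{rank}(AB-BA)<\delta n$, then there are $k\in\mathbb N$ and symmetric $A',B'\in M_{nk}(\mathbb Z)$ with $A'B'=B'A'$ and
\[
\operatorname{rank}(A\otimes 1_k-A')+\operatorname{rank}(B\otimes 1_k-B')<\varepsilon nk .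
\]
\end{quote}

The point is that $\delta$ may not depend on $n$. The commutator of two symmetric matrices is skew-symmetric, and a real skew-symmetric matrix has even rank. So for $\delta n\le 2$ the hypothesis forces $AB=BA$, and only large $n$ matter. The first case that one can compute suggests a positive answer. For
\[
A=\begin{pmatrix}1_p&0\\0&0\end{pmatrix},\quad B=\begin{pmatrix}P&Q\\Q^T&S\end{pmatrix}\quad\text{we have}\quad AB-BA=\begin{pmatrix}0&Q\\-Q^T&0\end{pmatrix},
\]
and deleting the blocks $Q$ and $Q^T$ from $B$ gives a matrix that commutes with $A$, at the cost $2\operatorname{rank}Q=\operatorname{rank}(AB-BA)$. The freedom to choose $k$ only adds room for such repairs. Nevertheless the Conjecture is false, and it fails already for commutators of rank $2$, the smallest nonzero rank possible.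

\begin{theorem}\label{thm:main}
For every $n\ge3$ there are symmetric $A,B\in M_n(\mathbb Z)$ with $\operatorname{rank}(AB-BA)=2$ such that the following holds. For every $k\in\mathbb N$ and all $A',B'\in M_{nk}(\mathbb Z)$ with $A'$ symmetric ($B'$ need not be symmetric) and $A'B'=B'A'$,
\begin{equation}\label{eq:main}
2\operatorname{rank}(A\otimes 1_k-A')+\operatorname{rank}(B\otimes 1_k-B')\ \ge\ (n-2)k .
\end{equation}
Consequently $\operatorname{rank}(A\otimes 1_k-A')+\operatorname{rank}(B\otimes 1_k-B')\ge (n-2)k/2$.
\end{theorem}

\begin{corollary}\label{cor:false}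
Let $0<\varepsilon<\frac12$. Then no $\delta>0$ has the property stated in the Conjecture.
\end{corollary}

\begin{proof}
Given $\delta>0$, choose $n\ge3$ with $2<\delta n$ and $n\ge 2/(1-2\varepsilon)$. The second condition says $(n-2)/2\ge\varepsilon n$. The matrices of Theorem~\ref{thm:main} satisfy $\operatorname{rank}(AB-BA)=2<\delta n$, and for every $k$ and all commuting symmetric $A',B'\in M_{nk}(\mathbb Z)$ the sum of the two ranks is at least $(n-2)k/2\ge\varepsilon nk$.
\end{proof}

Section~\ref{sec:idea} explains the idea for $n=3$, and Sections~\ref{sec:obstruction} to~\ref{sec:proof} prove Theorem~\ref{thm:main}. Section~\ref{sec:fields} extends \eqref{eq:main} to larger coefficient rings, and Section~\ref{sec:sharp} shows that the constant $\frac12$ cannot be improved for our pairs.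

\section{The relation $(2+A^2)B=1$ and the case $n=3$}\label{sec:idea}

A polynomial identity between $A$ and $B$ that holds up to small rank still holds up to small rank after $A$ and $B$ are changed in small rank. We therefore look for an identity that integer matrices can satisfy on a subspace of codimension $2$, but that a \emph{commuting} pair cannot satisfy on any nonzero subspace. The identity is $(2+A^2)B=1$. It has no solution in integers $a,b$, since $2+a^2\ge2$ does not divide $1$. It has no solution in $N\times N$ integer matrices with $A$ symmetric either: the eigenvalues of $2+A^2$ are at least $2$, so $\det(2+A^2)\ge 2^N$ is not a unit of $\mathbb Z$. It matters that the positive matrix has the form $2+A^2$. A change of small rank may be huge in norm and can destroy positive definiteness, but $2+A'^2$ has all eigenvalues $\ge2$ for \emph{every} real symmetric $A'$.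

Let $A$ be the adjacency matrix of the path with three vertices and $C=2+A^2$:
\[
A=\begin{pmatrix}0&1&0\\1&0&1\\0&1&0\end{pmatrix},\qquad C=\begin{pmatrix}3&0&1\\0&4&0\\1&0&3\end{pmatrix}.
\]
No integer matrix inverts $C$, but we can ask for a symmetric integer matrix $B=(b_{ij})$ that inverts it on one vector, $BCe_1=e_1$. Since $Ce_1=3e_1+e_3$, this means $3b_{i1}+b_{i3}=\delta_{i1}$ for $i=1,2,3$. The coefficient of $b_{i3}$ is $1$, so the equations can be solved in integers. Setting $b_{11}=b_{12}=b_{22}=0$, we find $b_{13}=1$, $b_{23}=0$, and $b_{33}=-3b_{31}=-3$. Then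
\[
B=\begin{pmatrix}0&0&1\\0&0&0\\1&0&-3\end{pmatrix},\quad AB-BA=\begin{pmatrix}0&-1&0\\1&0&-2\\0&2&0\end{pmatrix},\quad CB-1=\begin{pmatrix}0&0&0\\0&-1&0\\3&0&-9\end{pmatrix}.
\]
The kernel of $CB-1$ is the line through $w=(3,0,1)^T=Ce_1$. One can see without computing the commutator that $A$ and $B$ do not commute. If they did, both would commute with $CB-1$ and preserve this line, so $Aw=aw$ and $Bw=bw$. The numbers $a,b$ would be integers, because the last coordinate of $w$ is $1$, and $CBw=w$ would give $(2+a^2)b=1$. This argument applies to any commuting pair $(A',B')$, and it shows that the kernel of $(2+A'^2)B'-1$ cannot be a line. The next section treats kernels of any dimension. For the path with $n$ vertices the kernel of $CB-1$ will have dimension at least $n-2$, and removing it requires a change of large rank.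

\section{Commuting pairs never satisfy the relation}\label{sec:obstruction}

\begin{lemma}\label{lem:invertible}
Let $A',B'\in M_N(\mathbb Z)$ commute, with $A'$ symmetric. Then $R'=(2+A'^2)B'-1$ is invertible over $\mathbb Q$.
\end{lemma}

The determinant argument of Section~\ref{sec:idea} has to be run on the kernel of $R'$ instead of the whole space, and we must make sure that determinants there are still integers. We use Gauss's lemma: a monic polynomial in $\mathbb Q[X]$ that divides a monic polynomial of $\mathbb Z[X]$ lies in $\mathbb Z[X]$.

\begin{proof}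
Let $E=\ker R'\subset\mathbb Q^N$ and suppose that $s=\dim E\ge1$. Since $A'$ and $B'$ commute with each other, they commute with $R'$. Hence $R'A'x=A'R'x=0$ and $R'B'x=B'R'x=0$ for $x\in E$, so $A'$ and $B'$ preserve $E$. Extend a basis of $E$ to a basis of $\mathbb Q^N$ and let $P$ be the matrix whose columns are these vectors. Then
\begin{equation}\label{eq:block}
P^{-1}A'P=\begin{pmatrix}M&*\\0&*\end{pmatrix},\qquad P^{-1}B'P=\begin{pmatrix}L&*\\0&*\end{pmatrix},
\end{equation}
where the $s\times s$ rational matrices $M$ and $L$ represent $A'|_E$ and $B'|_E$. As $R'$ vanishes on $E$, we have $(2+M^2)L=1_s$, so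
\begin{equation}\label{eq:det}
\det(2+M^2)\cdot\det L=1 .
\end{equation}
By \eqref{eq:block}, the characteristic polynomial of $L$ is a monic rational factor of that of $B'$, which is monic with integer coefficients. By Gauss's lemma it has integer coefficients, so $\det L$, which is its constant term up to sign, is an integer. It is nonzero by \eqref{eq:det}, hence $|\det L|\ge1$. Again by \eqref{eq:block}, the eigenvalues $\alpha_1,\dots,\alpha_s$ of $M$, listed with multiplicity, are eigenvalues of the real symmetric matrix $A'$, hence real. Putting $M$ in triangular form gives $\det(2+M^2)=\prod_j(2+\alpha_j^2)\ge2^s\ge2$. So the left side of \eqref{eq:det} has absolute value at least $2$, a contradiction.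
\end{proof}

\begin{remark}\label{rem:lemma}
Each hypothesis has one use. Commutation makes $E$ invariant; the pair of Section~\ref{sec:idea} shows that $R'$ can be singular without it. Symmetry of $A'$ makes the $\alpha_j$ real; for $A'=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and $B'=1_2$ we have $A'^2=-1_2$ and $R'=0$. Integrality gives $|\det L|\ge1$; for $N=1$, $A'=0$, $B'=\frac12$ we have $R'=0$. The constant $2$ cannot be replaced by $1$, since $(1+a^2)b=1$ has the solution $a=0$, $b=1$.
\end{remark}

\section{An integral symmetric near-inverse of $2+A^2$}\label{sec:construction}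

Fix $n\ge3$. Let $e_1,\dots,e_n$ be the standard basis of $\mathbb Z^n$ and put $e_j=0$ for $j\notin\{1,\dots,n\}$. Let $A$ be the adjacency matrix of the path with vertices $1,\dots,n$, that is, $Ae_i=e_{i-1}+e_{i+1}$, and let $C=2+A^2$. This is a symmetric, positive definite integer matrix. Each neighbor $j=i\pm1$ of the vertex $i$ contributes $Ae_j=e_i+e_{i\pm2}$ to $A^2e_i$, so
\begin{equation}\label{eq:C}
Ce_i=e_{i-2}+(2+d_i)e_i+e_{i+2},
\end{equation}
where $d_i$ is the number of neighbors of $i$: $d_1=d_n=1$, and $d_i=2$ otherwise.

The matrix $C^{-1}$ is symmetric and commutes with $A$, but it is not integral. We want to make it integral by a change of rank $2$. For $i\le n-2$ the vector $Ce_i$ is $e_{i+2}$ plus an integer combination of $e_1,\dots,e_i$. So the matrix with columns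
\begin{equation}\label{eq:basis}
e_1,\ e_2,\ Ce_1,\ \dots,\ Ce_{n-2}
\end{equation}
is upper triangular with diagonal entries $1$, and \eqref{eq:basis} is a $\mathbb Z$-basis of $\mathbb Z^n$. This is what the path is needed for. An integer matrix with $Ce_i\mapsto e_i$ for $i\le n-2$ is now easy to write down, by sending $e_1$ and $e_2$ anywhere in $\mathbb Z^n$. The difficulty is to make it symmetric, and for this it is better to think of a symmetric matrix as a bilinear form.

Let $\gamma(u,v)=u^TC^{-1}v$ be the form of $C^{-1}$. Since $C$ is symmetric, $\gamma(Ce_i,v)=e_i^Tv$, which is an integer for $v\in\mathbb Z^n$. Thus the values of $\gamma$ on pairs of vectors from \eqref{eq:basis} are integers, except possibly the values $\gamma(e_l,e_{l'})$ with $l,l'\in\{1,2\}$. We replace those by $0$: let $\beta$ be the symmetric $\mathbb Z$-bilinear form on $\mathbb Z^n$ given on the basis \eqref{eq:basis} by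
\begin{equation}\label{eq:beta}
\beta(Ce_i,Ce_j)=e_i^TCe_j,\qquad \beta(Ce_i,e_l)=\delta_{il},\qquad \beta(e_l,e_{l'})=0
\end{equation}
for $i,j\le n-2$ and $l,l'\in\{1,2\}$, and let $B$ be its matrix, $\beta(u,v)=u^TBv$. Since \eqref{eq:basis} is a $\mathbb Z$-basis, $\beta$ takes integer values on $\mathbb Z^n$, and $B$ is a symmetric integer matrix. For $n=3$ it is the matrix of Section~\ref{sec:idea}, by the first assertion of the next lemma.

\begin{lemma}\label{lem:nearinverse}
Let $F=B-C^{-1}$ and $U=\operatorname{span}_{\mathbb Q}(e_{n-1},e_n)$. Then $BCe_i=e_i$ for $1\le i\le n-2$, the image of $F$ lies in $C^{-1}U$, and $\operatorname{rank}(CB-1)=\operatorname{rank}F\le2$.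
\end{lemma}

\begin{proof}
Let $i\le n-2$. By construction $\beta(u,Ce_i)=\gamma(u,Ce_i)$ for every $u$ in the basis \eqref{eq:basis}, that is, $u^TFCe_i=0$. Hence $FCe_i=0$, which says $BCe_i=e_i$. As $F$ is symmetric, every vector $v=Fx$ in its image satisfies $e_i^TCv=(FCe_i)^Tx=0$ for all $i\le n-2$. So the first $n-2$ coordinates of $Cv$ vanish, that is, $Cv\in U$. Thus $\operatorname{rank}F\le\dim U=2$, and $CB-1=CF$ has the same rank as $F$.
\end{proof}

Since $A$ commutes with $C^{-1}$, we have $AB-BA=AF-FA$, which has rank at most $4$. This would suffice for Corollary~\ref{cor:false}. The position of the image of $F$ gives the optimal bound.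

\begin{lemma}\label{lem:commutator}
The rank of $AB-BA$ is $0$ or $2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:nearinverse}, the image of $AF-FA$ lies in $AC^{-1}U+C^{-1}U=C^{-1}(U+AU)$. Since $Ae_n=e_{n-1}$ and $Ae_{n-1}=e_{n-2}+e_n$, the space $U+AU$ is spanned by $e_{n-2},e_{n-1},e_n$. So the rank is at most $3$, and it is even because $AB-BA$ is skew-symmetric.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $A,B,C$ be as in Section~\ref{sec:construction}, let $k\in\mathbb N$, and let $A',B'\in M_{nk}(\mathbb Z)$ commute, with $A'$ symmetric. Write $\tilde A=A\otimes1_k$, $\tilde B=B\otimes1_k$, $a=\operatorname{rank}(\tilde A-A')$ and $b=\operatorname{rank}(\tilde B-B')$. We compare the defects of the two pairs in the relation of Section~\ref{sec:idea},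
\[
R'=(2+A'^2)B'-1,\qquad \tilde R=(2+\tilde A^2)\tilde B-1=(CB-1)\otimes1_k .
\]
By Lemma~\ref{lem:nearinverse}, $\operatorname{rank}\tilde R\le2k$. Replacing one factor at a time,
\[
R'-\tilde R=(A'^2-\tilde A^2)B'+(2+\tilde A^2)(B'-\tilde B),\qquad A'^2-\tilde A^2=A'(A'-\tilde A)+(A'-\tilde A)\tilde A .
\]
The matrix $A'-\tilde A$ occurs twice and $B'-\tilde B$ once, so
\begin{equation}\label{eq:rankbound}
\operatorname{rank}R'\le 2a+b+2k .
\end{equation}
By Lemma~\ref{lem:invertible}, $\operatorname{rank}R'=nk$. Hence $2a+b\ge(n-2)k$, which is \eqref{eq:main}, and $a+b\ge\frac12(2a+b)\ge(n-2)k/2$.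

It remains to exclude the value $0$ in Lemma~\ref{lem:commutator}. If $A$ and $B$ commuted, then \eqref{eq:main} with $k=1$, $A'=A$, $B'=B$ would give $0\ge n-2$, which is false for $n\ge3$. So $\operatorname{rank}(AB-BA)=2$. \qed

\begin{remark}\label{rem:theorem}
The inequality \eqref{eq:main} needs both the integrality of $B'$ and the symmetry of $A'$; if either is dropped, a change of bounded rank makes our pair commute. With rational entries allowed, $A'=A$ and $B'=C^{-1}$ are commuting symmetric matrices, and $\operatorname{rank}(B-B')\le2$. With nonsymmetric $A'$ allowed, put $v_j=A^je_1$ for $0\le j\le n-1$. Since $v_j$ is $e_{j+1}$ plus an integer combination of $e_1,\dots,e_j$, these vectors form a $\mathbb Z$-basis of $\mathbb Z^n$. Define $A'\in M_n(\mathbb Z)$ by $A'v_j=v_{j+1}$ for $j\le n-2$ and $A'v_{n-1}=-2v_{n-2}-v_0$. Then $\operatorname{rank}(A-A')\le1$. The matrix $A'^n+2A'^{n-2}+1$ kills $v_0$ and commutes with $A'$, so it kills every $v_j=A'^jv_0$ and is zero. Thus $C'=2+A'^2$ has the integer inverse $B'=-A'^{n-2}$, which commutes with $A'$. As above $\operatorname{rank}(C'-C)\le2$, and $B-B'=F+C^{-1}(C'-C)C'^{-1}$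 has rank at most $4$.
\end{remark}

\section{Totally real coefficient rings}\label{sec:fields}

By Remark~\ref{rem:theorem} the obstruction disappears when denominators are allowed. It survives the passage to certain larger rings of integers. A number field $K$ of degree $d=[K:\mathbb Q]$ has $d$ embeddings $\sigma\colon K\to\mathbb C$, and it is \emph{totally real} if all of them have image in $\mathbb R$. Its ring of integers $O_K$ is the set of algebraic integers in $K$. We recall that a root of a monic polynomial over $O_K$ is an algebraic integer, that products of algebraic integers are algebraic integers, and that the norm $N_{K/\mathbb Q}(x)=\prod_\sigma\sigma(x)$ is multiplicative and maps $O_K\setminus\{0\}$ to $\mathbb Z\setminus\{0\}$.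

\begin{proposition}\label{prop:fields}
Let $K$ be a totally real number field. For the matrices $A,B$ of Section~\ref{sec:construction}, the inequality \eqref{eq:main} holds for all $k\in\mathbb N$ and all $A',B'\in M_{nk}(O_K)$ with $A'$ symmetric and $A'B'=B'A'$.
\end{proposition}

\begin{proof}
The derivation of \eqref{eq:rankbound} is valid over $K$, so it suffices to show that $R'$ is invertible. Suppose that $E=\ker R'\subset K^{nk}$ has dimension $s\ge1$. The proof of Lemma~\ref{lem:invertible} gives \eqref{eq:block} and \eqref{eq:det} with $P,M,L$ defined over $K$. Put $u=\det(2+M^2)$ and $v=\det L$, so that $u,v\in K$ and $uv=1$. The eigenvalues of $L$ are roots of the characteristic polynomial of $B'$, which is monic over $O_K$. So their product $v$ is a nonzero element of $O_K$, and $|N_{K/\mathbb Q}(v)|\ge1$. An element of $O_K$ can have small absolute value, so a lower bound for $u$ alone contradicts nothing, and we need to bound all conjugates of $u$. Let $\sigma\colon K\to\mathbb R$ be an embedding and apply it entrywise to the first equation in \eqref{eq:block}. The eigenvalues of $\sigma(M)$ are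 then eigenvalues of the real symmetric matrix $\sigma(A')$, hence real, and $\sigma(u)=\det(2+\sigma(M)^2)\ge2^s$. Therefore $N_{K/\mathbb Q}(u)\ge2^{sd}>1$, which contradicts $N_{K/\mathbb Q}(u)N_{K/\mathbb Q}(v)=1$.
\end{proof}

The invertibility of $R'$ fails over $\mathbb Z[i]$: for the $1\times1$ matrices $A'=i$ and $B'=1$ we have $R'=0$.

\section{Sharpness of $\frac12$ and the range of $\varepsilon$}\label{sec:sharp}

Write $A_n,B_n,C_n$ for the matrices of Section~\ref{sec:construction}. Keeping $A'=A_n$ and taking $B'=0$ costs at most $n$, which matches \eqref{eq:main} up to an additive constant when $A_n$ is not changed. The weights in \eqref{eq:main} suggest that it may be cheaper to change $A_n$ in rank about $n/2$ and to leave $B_n$ almost as it is. This is possible.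

\begin{proposition}\label{prop:sharp}
Let $n\ge4$ and $m=\lfloor n/2\rfloor$. There are commuting symmetric $A',B'\in M_n(\mathbb Z)$ with $\operatorname{rank}(A_n-A')\le m+1$ and
\[
\operatorname{rank}(B_n-B')\le4\ \text{ if $n$ is even},\qquad \operatorname{rank}(B_n-B')\le6\ \text{ if $n$ is odd}.
\]
\end{proposition}

\begin{proof}
Put $o_i=e_{2i-1}$ and $f_i=e_{2i}$. The edges of the path are alternately of type $o_if_i$ and of type $f_io_{i+1}$. We need $A'$ to commute with many matrices, so we keep only the $m$ edges $o_if_i$, which makes $A'$ a sum of equal $2\times2$ blocks. A deleted edge contributes $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, of rank $2$, to $A_n-A'$. Subtracting the identity from $A'$ turns this into $\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$, of rank $1$, and does not change which matrices commute with $A'$. So let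
\[
A'=\sum_{i=1}^m(o_if_i^T+f_io_i^T)-1_n .
\]
Then $A_n-A'$ is $1_n$ plus the adjacency matrix of the disjoint edges $f_io_{i+1}$, and grouping the diagonal entries with these edges gives
\begin{align*}
A_{2m}-A'&=\sum_{i=1}^{m-1}(f_i+o_{i+1})(f_i+o_{i+1})^T+o_1o_1^T+f_mf_m^T,\\
A_{2m+1}-A'&=\sum_{i=1}^{m}(f_i+o_{i+1})(f_i+o_{i+1})^T+o_1o_1^T .
\end{align*}
Each right side is a sum of $m+1$ matrices of rank one.

\emph{The case $n=2m$.} In the ordered basis $(o_1,\dots,o_m,f_1,\dots,f_m)$ we have $A'=\left(\begin{smallmatrix}-1_m&1_m\\1_m&-1_m\end{smallmatrix}\right)$, which commutes with $\operatorname{diag}(Y,Y)$ for every $m\times m$ matrix $Y$. We show that $B_n$ nearly has this form. By \eqref{eq:C}, $C_n$ preserves the span of the $o_i$ and the span of the $f_i$, so $C_n=\operatorname{diag}(X_o,X_e)$. The vectors $e_l$ and $C_ne_i$ of \eqref{eq:basis} with odd index lie in the first span and those with even index in the second, so they form bases of these spans. All values in \eqref{eq:beta} with indices of different parity vanish. Hence $B_n=\operatorname{diag}(B_o,B_e)$. By \eqref{eq:C}, $X_o$ and $X_e$ are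 tridiagonal with off-diagonal entries $1$ and diagonals $(3,4,\dots,4)$ and $(4,\dots,4,3)$. So $X_o-X_e=\operatorname{diag}(-1,0,\dots,0,1)$, and $X_o^{-1}-X_e^{-1}=X_o^{-1}(X_e-X_o)X_e^{-1}$ has rank $2$. By Lemma~\ref{lem:nearinverse},
\[
\operatorname{rank}(B_o-X_o^{-1})+\operatorname{rank}(B_e-X_e^{-1})=\operatorname{rank}(B_n-C_n^{-1})\le2 .
\]
Therefore $B_o-B_e=(B_o-X_o^{-1})+(X_o^{-1}-X_e^{-1})-(B_e-X_e^{-1})$ has rank at most $4$. The symmetric integer matrix $B'=\operatorname{diag}(B_o,B_o)$ commutes with $A'$, and $B_n-B'=\operatorname{diag}(0,B_e-B_o)$.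

\emph{The case $n=2m+1$.} Now the two spans have different dimensions, and we reduce to $n-1=2m\ge4$. Identify $\mathbb Z^{n-1}$ with the span of $e_1,\dots,e_{n-1}$. For $i\le n-3$, formula \eqref{eq:C} gives $C_ne_i=C_{n-1}e_i$, since $i+2\le n-1$ and $i$ has the same neighbors in both paths. So the basis \eqref{eq:basis} for $n-1$ consists of the first $n-1$ vectors of the basis for $n$, and the values \eqref{eq:beta} on them agree. Thus $B_{n-1}$ is the upper left block of $B_n$, and $B_n-\operatorname{diag}(B_{n-1},0)$ is supported on the last row and column, so it has rank at most $2$. Let $A'',B''$ be the pair constructed for $n-1$. Then $A'=\operatorname{diag}(A'',-1)$ commutes with $B'=\operatorname{diag}(B'',0)$, and $\operatorname{rank}(B_n-B')\le2+4=6$.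
\end{proof}

Let $c_n$ be the infimum of
\[
\frac1{nk}\Big(\operatorname{rank}(A_n\otimes1_k-A')+\operatorname{rank}(B_n\otimes1_k-B')\Big)
\]
over all $k\in\mathbb N$ and all commuting symmetric $A',B'\in M_{nk}(\mathbb Z)$. Theorem~\ref{thm:main} gives $c_n\ge\frac12-\frac1n$. Proposition~\ref{prop:sharp}, with $k=1$, gives total rank at most $\frac n2+5$ for even $n\ge4$ and at most $\frac{n+1}2+6$ for odd $n\ge5$. Hence
\[
c_n\in\Big[\frac12-\frac1n,\ \frac12+\frac5n\Big]\ \ (n\ge4\text{ even}),\qquad c_n\in\Big[\frac12-\frac1n,\ \frac12+\frac{13}{2n}\Big]\ \ (n\ge5\text{ odd}),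
\]
and $c_n\to\frac12$.

Finally, consider the set of $\varepsilon>0$ for which no $\delta$ as in the Conjecture exists. It contains $(0,\frac12)$ by Corollary~\ref{cor:false}. It is contained in $(0,1]$: for $\varepsilon>1$ and any symmetric $A,B\in M_n(\mathbb Z)$, the choice $k=1$, $A'=A$, $B'=0$ costs at most $n<\varepsilon n$. We do not determine what happens for $\frac12\le\varepsilon\le1$. The pairs $(A_n,B_n)$ cannot decide the case $\varepsilon>\frac12$. Indeed, choose $n_0\ge4$ with $7/n_0<\varepsilon-\frac12$ and put $\delta=2/n_0$. A pair $(A_n,B_n)$ satisfies the hypothesis $2<\delta n$ only if $n>n_0$, and then $c_n\le\frac12+\frac7n<\varepsilon$, so it also satisfies the conclusion.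

\begin{thebibliography}{1}

\bibitem{Thom}
Andreas Thom, \emph{Integer operators in finite von Neumann algebras}, arXiv:0711.2190 (2007).

\end{thebibliography}
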